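# Strictly convex norms on $\ell_\infty$ whose balls have only large weakly open pieces

All scalars are real and all Banach spaces are nonzero. We write $B_X$ and $S_X$ for the closed unit ball and the unit sphere of $X$. We write $\ell_\infty=\ell_\infty(\mathbb N)$, and $e_n$ denotes the $n$-th unit vector of $\ell_\infty$.

## 1. The sup norm: every weakly open piece of the ball has diameter two

**Definition (slices and diameter two).** A *slice* of $B_X$ is a set $S(x^*,\varepsilon)=\{x\in B_X: x^*(x)>1-\varepsilon\}$ with $x^*\in S_{X^*}$ and $\varepsilon>0$. The space $X$ has the *local diameter two property* (LD2P) if every slice of $B_X$ has diameter $2$. It has the *diameter two property* (D2P) if every nonempty relatively weakly open subset of $B_X$ has diameter $2$.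

A slice is nonempty, because $\|x^*\|=1$, and it is relatively weakly open in $B_X$. So the D2P implies the LD2P.

Two examples. In $\ell_2$, with a unit vector $u$, every $y\in S(u,\varepsilon)$ satisfies $|y-u|^2\le 2-2\langle y,u\rangle<2\varepsilon$, so the slice has diameter at most $2\sqrt{2\varepsilon}$, and $\ell_2$ fails the LD2P. In $(\ell_\infty,\|\cdot\|_\infty)$ the slice $\{f\in B_{\ell_\infty}: f(1)>1-\varepsilon\}$ contains $e_1+e_2$ and $e_1-e_2$, which are at distance $2$. The same happens for every weakly open piece of this ball.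

We need one fact: $(e_n)$ is weakly null in $\ell_\infty$. If $x^*\in\ell_\infty^*$ and $s_n=\pm1$ is a sign with $s_nx^*(e_n)=|x^*(e_n)|$, then
$$\sum_{n\le N}|x^*(e_n)|=x^*\Big(\sum_{n\le N}s_ne_n\Big)\le\|x^*\|\quad\text{for all }N,$$
so $x^*(e_n)\to0$.

**Proposition 1.** $(\ell_\infty,\|\cdot\|_\infty)$ has the D2P.

**Proof.** Let $W$ be a nonempty relatively weakly open subset of the ball and let $f\in W$. Put $g_n^\pm=f+(\pm1-f(n))e_n$, which replaces the $n$-th coordinate of $f$ by $\pm1$. Then $\|g_n^\pm\|_\infty\le1$. Since $|\pm1-f(n)|\le2$ and $(e_n)$ is weakly null, $g_n^\pm\to f$ weakly. So $g_n^\pm\in W$ for large $n$, and $\|g_n^+-g_n^-\|_\infty=2$. $\square$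

The proof rests on two things. Moving one far coordinate is a weakly small move. And in the sup norm one coordinate may go all the way to $\pm1$ whatever the other coordinates do, since a supremum does not add up.

Now impose a second condition.

**Definition (strict convexity).** A norm on $X$ is *strictly convex* if $\frac12\|x+y\|=\|x\|=\|y\|$ implies $x=y$. Equivalently, $S_X$ contains no nontrivial segment.

The sup norm is far from this: $e_1$, $e_1+e_2$ and their midpoint $e_1+\frac12e_2$ all have norm $1$. A *renorming* of $X$ is an equivalent norm on $X$. It is known that $\ell_\infty(\mathbb N)$ has a strictly convex renorming, while $\ell_\infty(\Gamma)$ has none for uncountable $\Gamma$. The question is whether the two conditions can be combined: does $\ell_\infty(\mathbb N)$ have a strictly convex renorming with the LD2P?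

The two conditions pull against each other. In finite dimensions they exclude each other. If $X$ is finite dimensional and strictly convex and $x^*\in S_{X^*}$, then $x^*$ takes the value $1$ at exactly one point of $B_X$, since the midpoint of two such points would again have norm $1$. Suppose the slices $S(x^*,1/j)$ all had diameter at least $\tau>0$. Choose $y_j,z_j\in S(x^*,1/j)$ with $\|y_j-z_j\|\ge\tau/2$. By compactness, limit points would give $y,z\in B_X$ with $x^*(y)=x^*(z)=1$ and $\|y-z\|\ge\tau/2$, a contradiction. So a positive answer has to use the weakly null sequence in an essential way.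

## 2. The three theorems

The answer is yes, with the D2P in place of the LD2P and with a norm as close to $\|\cdot\|_\infty$ as we like.

**Theorem A.** For every $\varepsilon\in(0,1)$ there is a norm $|\cdot|$ on $\ell_\infty$ with $\|\cdot\|_\infty\le|\cdot|\le(1+\varepsilon)\|\cdot\|_\infty$ that is strictly convex and has the D2P, hence the LD2P. Moreover $(c_0,|\cdot|)$ has the D2P, and $(\ell_\infty,|\cdot|)$ is its bidual.

A set $D\subset X^*$ is *total* if it separates points: $\xi(x)=0$ for all $\xi\in D$ forces $x=0$. For example, the coordinate functionals form a countable total set in $\ell_\infty^*$.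

**Theorem B.** Let $X$ be a Banach space that contains an isomorphic copy of $c_0$ and whose dual contains a countable total set. Then $X$ has an equivalent strictly convex norm with the D2P. In particular this holds for every separable $X$ containing $c_0$.

**Definition (SD2P).** A space $X$ has the *strong diameter two property* (SD2P) if every convex combination $\sum_{i=1}^n\lambda_iS_i$ (with $\lambda_i\ge0$, $\sum\lambda_i=1$) of slices $S_i$ of $B_X$ has diameter $2$.

For example, $(\ell_\infty,\|\cdot\|_\infty)$ has the SD2P. Given $f_i\in S_i$, replace the $n$-th coordinate of every $f_i$ by $+1$, or of every $f_i$ by $-1$. As in Proposition 1, for large $n$ the new points stay in the slices $S_i$, and the two convex combinations differ by $\sum_i\lambda_i\cdot2e_n=2e_n$.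

**Theorem C.** If $Y$ is a Banach space with $Y^*$ strictly convex, then $Y^*$ fails the SD2P. Hence no strictly convex dual norm on $\ell_\infty$, such as that of Theorem A, has the SD2P.

## 3. Adding a Hilbert norm costs too much room

The standard way to make a norm strictly convex is to add a strictly convex piece. Let
$$T:\ell_\infty\to\ell_2,\qquad Tf=(2^{-i/2}f(i))_{i\ge1}.$$
It is linear and injective, and $|Tf|_{\ell_2}^2=\sum_i2^{-i}f(i)^2\le\|f\|_\infty^2$. For $\varepsilon>0$ put $p(f)=\|f\|_\infty+\varepsilon|Tf|_{\ell_2}$.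

This norm is strictly convex. If $p(f)=p(g)=p(\frac12(f+g))=1$, then equality holds in the triangle inequality for both summands, in particular $|Tf+Tg|_{\ell_2}=|Tf|_{\ell_2}+|Tg|_{\ell_2}$. So $Tf$ and $Tg$ are positive multiples of each other, hence so are $f$ and $g$, and $p(f)=p(g)$ gives $f=g$.

**Proposition 2.** For every $\varepsilon>0$ the norm $p$ fails the LD2P.

**Proof.** Let $a=1/(1+\varepsilon/\sqrt2)<1$, so that $1-a=\varepsilon a/\sqrt2$. Since $p(f)\ge|f(1)|(1+\varepsilon/\sqrt2)$, with equality at multiples of $e_1$, the supremum of $f(1)$ over the unit ball of $p$ is $a$. So for $0<\tau<a$ the set $S_\tau=\{f: p(f)\le1,\ f(1)>a-\tau\}$ is a slice. Let $f\in S_\tau$.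

First, $|Tf|_{\ell_2}\ge f(1)/\sqrt2>(a-\tau)/\sqrt2$. So $\|f\|_\infty\le1-\varepsilon|Tf|_{\ell_2}<1-\varepsilon(a-\tau)/\sqrt2=a+\varepsilon\tau/\sqrt2$.

Second, $\|f\|_\infty\ge f(1)>a-\tau$ gives $\varepsilon|Tf|_{\ell_2}<1-a+\tau$, that is, $|Tf|_{\ell_2}<a/\sqrt2+\tau/\varepsilon$. Therefore
$$|T(f-f(1)e_1)|_{\ell_2}^2=|Tf|_{\ell_2}^2-\tfrac12f(1)^2<\kappa(\tau):=\Big(\frac a{\sqrt2}+\frac\tau\varepsilon\Big)^2-\frac{(a-\tau)^2}2,$$
and $\kappa(\tau)\to0$ as $\tau\to0$. For $f,g\in S_\tau$ the first coordinates differ by at most $\tau$, so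
$$p(f-g)\le2a+\sqrt2\,\varepsilon\tau+\varepsilon\Big(\frac\tau{\sqrt2}+2\sqrt{\kappa(\tau)}\Big)\longrightarrow2a<2\qquad(\tau\to0).$$
So $S_\tau$ has diameter less than $2$ for small $\tau$. $\square$

Look at where the proof of Proposition 1 stops. The slice forces $|Tf|_{\ell_2}$ to be about $a/\sqrt2$. The term $\varepsilon|Tf|_{\ell_2}$ is then paid by every coordinate of $f$, so no coordinate can go beyond about $a$. To move one coordinate of $f$ close to $\pm1$ we need a penalty that almost vanishes at $f$, and this for every $f$ in the ball. A single strictly convex penalty vanishes only at $0$.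

## 4. One penalty per block of coordinates, and why a quadratic penalty is too flat

A supremum does not add up, so we may use many penalties. Split $\mathbb N$ into infinitely many infinite blocks $A_k$, and let the coordinates in $A_k$ pay a penalty of their own:
$$\sup_k\Big(\sup_{n\in A_k}|x(n)|+\varepsilon\cdot(\text{penalty}_k)(x)\Big)\le1 .$$
If for each $f$ some penalty, say the $k$-th, is nearly zero at $f$, then we move a coordinate with index in that block $A_k$. Since $A_k$ is infinite, we can take the index large, so the move is weakly small and changes all penalties very little.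

The penalty $|Tx|^2$ should therefore be replaced by convex functions that vanish along prescribed lines. The natural candidate is the squared distance in $\ell_2$ from $Tx$ to the line $\mathbb Rw$, where $|w|=1$:
$$N_w(Tx)=|Tx|^2-\langle Tx,w\rangle^2 .$$
It is a nonnegative quadratic form, so it is convex. If $(w_k)$ is dense in the unit sphere, then for every $f$ some $N_{w_k}(Tf)$ is as small as we wish. Vanishing along a line through the origin should do no harm to strict convexity, since a nontrivial segment in a unit sphere never lies on such a line.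

But $N_w$ is also constant along every line parallel to $w$, and this is fatal. Let $0<\varepsilon<\frac12$, let $(u_i)$ be the unit vectors of $\ell_2$, and suppose $w_1=u_m$ for some $m\notin A_1$. On $B_{\ell_\infty}$ put
$$\Psi(x)=\sup_k\Big(\sup_{n\in A_k}|x(n)|+\varepsilon N_{w_k}(Tx)\Big),\qquad K=\{x\in B_{\ell_\infty}:\Psi(x)\le1\}.$$
Here $\Psi$ is convex and even with $\|x\|_\infty\le\Psi(x)\le\|x\|_\infty+\varepsilon\|x\|_\infty^2$, so $K$ is the unit ball of a norm equivalent to $\|\cdot\|_\infty$. Take $n\in A_1$, let $a\in(0,1)$ solve $a+\varepsilon2^{-n}a^2=1$, and let $f_t=ae_n+te_m$ for $0\le t\le\frac14$.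

* For $k=1$ the expression in the supremum is $a+\varepsilon(2^{-n}a^2+2^{-m}t^2-2^{-m}t^2)=1$.
* For $k\ne1$ it is at most $t+\varepsilon|Tf_t|^2\le\frac14+\frac12<1$.

So $\Psi(f_t)=1$ for all $t\in[0,\frac14]$. If $f_t/s\in K$ for some $s\in(0,1)$, convexity and $\Psi(0)=0$ would give $\Psi(f_t)\le s\Psi(f_t/s)\le s<1$. So the whole segment $\{f_t\}$ lies in the unit sphere of the new norm, which is not strictly convex.

We need a convex function that vanishes on $\mathbb Rw$ and is flat on no segment whose endpoints are linearly independent. The remedy is to divide $N_w(x)$ by a positive concave function that varies in the direction of $w$, namely $2-\langle x,w\rangle^2$.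

## 5. The function $N_w(x)/(2-\langle x,w\rangle^2)$

Let $H$ be a Hilbert space with norm $|\cdot|_H$ and let $w\in B_H$. For $x\in B_H$ put
$$N_w(x)=|x|_H^2-\langle x,w\rangle^2,\qquad y_w(x)=2-\langle x,w\rangle^2\in[1,2],\qquad \varphi_w(x)=\frac{N_w(x)}{y_w(x)} .$$
The vector $w$ may have norm less than $1$. We shall need this because weak limits of unit vectors appear later. The formula for $N_w$ makes sense on all of $H$. Since $|w|_H\le1$, it is a nonnegative quadratic form, so $\sqrt{N_w}$ is a seminorm, and $\sqrt{N_w}\le|\cdot|_H$. Clearly $\varphi_w$ is even, $\varphi_w(0)=0$, and $0\le\varphi_w(x)\le N_w(x)\le|x|_H^2$.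

In the plane with $w=(1,0)$ and $x=(s,t)$ we have $\varphi_w(x)=t^2/(2-s^2)$. On the segment from $(0,\frac12)$ to $(\frac12,\frac12)$, where $N_w$ is constant, the values of $\varphi_w$ at the endpoints are $\frac18$ and $\frac17$, with average $\frac{15}{112}\approx0.134$. At the midpoint the value is $\frac4{31}\approx0.129$. The flatness is gone.

**Lemma 3.**
(i) $|\varphi_w(x)-\varphi_w(x')|\le4|x-x'|_H$ for $x,x'\in B_H$.
(ii) $\varphi_w$ is convex on $B_H$.
(iii) If $x_0,x_1\in B_H$, $m=\frac12(x_0+x_1)$ and $\varphi_w(m)=\frac12(\varphi_w(x_0)+\varphi_w(x_1))$, then $x_0,x_1$ are equal or linearly dependent.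

**Proof of (i).** This step gives a Lipschitz bound that is the same for all $w$. Let $\delta=|x-x'|_H$. Since $\sqrt{N_w}$ is a seminorm bounded by $|\cdot|_H$,
$$|N_w(x)-N_w(x')|=\big|\sqrt{N_w(x)}-\sqrt{N_w(x')}\big|\big(\sqrt{N_w(x)}+\sqrt{N_w(x')}\big)\le2\delta .$$
Likewise $|y_w(x)-y_w(x')|=|\langle x-x',w\rangle|\,|\langle x+x',w\rangle|\le2\delta$. Using $y_w\ge1$ and $0\le N_w(x')\le1$,
$$|\varphi_w(x)-\varphi_w(x')|\le\frac{|N_w(x)-N_w(x')|}{y_w(x)}+N_w(x')\frac{|y_w(x')-y_w(x)|}{y_w(x)y_w(x')}\le4\delta.$$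

**Proof of (ii).** This step computes the convexity defect exactly, which will also serve (iii). Write $N=N_w$, $y_i=y_w(x_i)$, $a_i=\langle x_i,w\rangle$, $\bar y=\frac12(y_0+y_1)$. Let $b$ be the bilinear form with $N(x_0+x_1)=N(x_0)+N(x_1)+2b(x_0,x_1)$. Then
$$N(x_0)y_1(y_0+y_1)+N(x_1)y_0(y_0+y_1)-y_0y_1N(x_0+x_1)=y_1^2N(x_0)+y_0^2N(x_1)-2y_0y_1b(x_0,x_1),$$
and the right-hand side is $N(y_1x_0-y_0x_1)$. Dividing by $y_0y_1(y_0+y_1)$,
$$\frac{N(x_0)}{y_0}+\frac{N(x_1)}{y_1}-\frac{N(x_0+x_1)}{y_0+y_1}=\frac{N(y_1x_0-y_0x_1)}{y_0y_1(y_0+y_1)} .$$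
Since $N(x_0+x_1)=4N(m)$ and $y_0+y_1=2\bar y$, half of the third fraction is $N(m)/\bar y$. Halving the identity and subtracting $\varphi_w(m)=N(m)/y_w(m)$ gives
$$\tfrac12(\varphi_w(x_0)+\varphi_w(x_1))-\varphi_w(m)=\frac{N(y_1x_0-y_0x_1)}{2y_0y_1(y_0+y_1)}+N(m)\Big(\frac1{\bar y}-\frac1{y_w(m)}\Big).\tag{1}$$
Moreover
$$y_w(m)-\bar y=\frac{a_0^2+a_1^2}2-\Big(\frac{a_0+a_1}2\Big)^2=\Big(\frac{a_0-a_1}2\Big)^2\ge0 .\tag{2}$$
So both terms on the right of (1) are nonnegative, and $\varphi_w$ is midpoint convex. It is continuous by (i), hence convex.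

**Proof of (iii).** This step reads off what equality means. Both terms on the right of (1) vanish. So $N(y_1x_0-y_0x_1)=0$, and, by (2), either $a_0=a_1$ or $N(m)=0$.

Suppose $a_0=a_1$. Then $y_0=y_1$, so $N(x_0-x_1)=0$, that is, $|x_0-x_1|_H^2=\langle x_0-x_1,w\rangle^2=(a_0-a_1)^2=0$. Hence $x_0=x_1$.

Suppose $N(m)=0$. If $N(z)=0$, then $|z|_H=|\langle z,w\rangle|\le|z|_H|w|_H\le|z|_H$. So $z=0$, or $|w|_H=1$ and equality holds in Cauchy–Schwarz. In both cases $z\in\mathbb Rw$. Apply this to $z=m$ and to $z=y_1x_0-y_0x_1$: both $x_0+x_1$ and $y_1x_0-y_0x_1$ lie in $\mathbb Rw$. The matrix of these two combinations of $x_0,x_1$ has determinant $-(y_0+y_1)\ne0$, so $x_0$ and $x_1$ lie in $\mathbb Rw$ and are linearly dependent. $\square$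

## 6. A norm built from blocks and a dense sequence of lines

We do the construction once, for a class of spaces that serves Theorems A and B together.

**Setting (S).** $(X,\|\cdot\|)$ is a Banach space with $\|x\|=\max\{d(x),\sup_n|e_n^*(x)|\}$, where

* $(e_n)$ is a bounded weakly null sequence in $X$, $e_n^*\in X^*$, and $e_n^*(e_m)=\delta_{nm}$;
* $d$ is a seminorm with $d(x+te_n)=d(x)$ for all $x\in X$, $t\in\mathbb R$, $n\in\mathbb N$;
* $T:X\to H$ is an injective linear operator into a separable Hilbert space, $|Tx|_H\le\|x\|$, $T(X)$ is dense in $H$, and $|Te_n|_H\to0$.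

For $\ell_\infty$ take $d=0$, $e_n$ the unit vectors, $e_n^*(f)=f(n)$, $H=\ell_2$ and $T$ as in Section 3. The sequence $(e_n)$ is weakly null by Section 1, $|Te_n|_H=2^{-n/2}\to0$, and $T(\ell_\infty)$ is dense since it contains all finitely supported sequences.

Fix $\varepsilon\in(0,1)$, a partition $\mathbb N=\bigsqcup_kA_k$ into infinitely many infinite sets, and a dense sequence $(w_k)$ in $S_H$. For $x\in B:=\{x\in X:\|x\|\le1\}$ put
$$\|x\|_k=\max\{d(x),\sup_{n\in A_k}|e_n^*(x)|\},\quad \varphi_k(x)=\varphi_{w_k}(Tx),\quad \Phi_k(x)=\|x\|_k+\varepsilon\varphi_k(x),\quad \Phi=\sup_k\Phi_k .$$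
This makes sense because $T$ maps $B$ into $B_H$. Let $C=\{x\in B:\Phi(x)\le1\}$, and let $|\cdot|$ be the gauge of $C$, $|x|=\inf\{s>0:x\in sC\}$. With $\varepsilon=0$ this would give back $\|\cdot\|$.

**Lemma 4.** $\Phi$ is convex, even, $\Phi(0)=0$, and for $x,x'\in B$
$$\|x\|\le\Phi(x)\le\|x\|+\varepsilon\|x\|^2,\qquad|\Phi(x)-\Phi(x')|\le(1+4\varepsilon)\|x-x'\| .$$
The gauge $|\cdot|$ is a norm with closed unit ball $C$, and $\|\cdot\|\le|\cdot|\le(1+\varepsilon)\|\cdot\|$. If $|x|=1$, then $\Phi(x)=1$.

**Proof.** **Step 1: the function $\Phi$.** Each $\|\cdot\|_k$ is a seminorm, and $\sup_k\|x\|_k=\|x\|$ because the blocks cover $\mathbb N$. By Lemma 3(ii), $\varphi_k$ is convex on $B$, and $0\le\varphi_k(x)\le|Tx|_H^2\le\|x\|^2$. This gives convexity, evenness, $\Phi(0)=0$ and the two-sided estimate. By Lemma 3(i), $|\varphi_k(x)-\varphi_k(x')|\le4|T(x-x')|_H\le4\|x-x'\|$. So every $\Phi_k$ is $(1+4\varepsilon)$-Lipschitz, and so is the supremum.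

**Step 2: the norm.** By Step 1, $C$ is closed, convex and symmetric. If $\|x\|\le\frac1{1+\varepsilon}$, then
$$\Phi(x)\le\frac1{1+\varepsilon}+\frac{\varepsilon}{(1+\varepsilon)^2}=\frac{1+2\varepsilon}{(1+\varepsilon)^2}\le1 .$$
So $\frac1{1+\varepsilon}B\subset C\subset B$, and the gauge of $C$ is a norm with closed unit ball $C$ satisfying the stated inequalities.

**Step 3: $\Phi=1$ on the new sphere.** This lets us work with $\Phi$ in place of the gauge. Let $|x|=1$. Then $x\in C$, so $\Phi(x)\le1$. If $\Phi(x)<1$, then $\|x\|<1$. So for some $r>1$ close to $1$ we have $rx\in B$ and, by continuity, $\Phi(rx)\le1$. Then $rx\in C$ and $|x|\le1/r<1$, a contradiction. $\square$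

## 7. Strict convexity through a weak limit of the $w_k$

The supremum defining $\Phi$ need not be attained, so equality is seen only along a sequence of indices. Lemma 3(iii) holds for all $w\in B_H$, and this lets us pass to the limit.

**Lemma 5.** In setting (S), $|\cdot|$ is strictly convex.

**Proof.** By homogeneity it is enough to take $|f|=|g|=|m|=1$ with $m=\frac12(f+g)$ and show $f=g$.

**Step 1: near-equality for some penalties.** By Lemma 4, $\Phi(f)=\Phi(g)=\Phi(m)=1$. Choose indices $k_j$ (repetitions allowed) with $\Phi_{k_j}(m)\to1$. Since $\|m\|_{k_j}\le\frac12\|f\|_{k_j}+\frac12\|g\|_{k_j}$, and $\Phi_{k_j}(f),\Phi_{k_j}(g)\le1$,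
$$0\le\varepsilon\Big(\tfrac12\varphi_{k_j}(f)+\tfrac12\varphi_{k_j}(g)-\varphi_{k_j}(m)\Big)\le\tfrac12\Phi_{k_j}(f)+\tfrac12\Phi_{k_j}(g)-\Phi_{k_j}(m)\le1-\Phi_{k_j}(m)\to0 .$$

**Step 2: equality for a limit penalty.** Bounded sequences in a Hilbert space have weakly convergent subsequences, so we may assume $w_{k_j}\to w$ weakly, with $w\in B_H$. For fixed $z\in B_H$ the number $\varphi_v(z)=(|z|_H^2-\langle z,v\rangle^2)/(2-\langle z,v\rangle^2)$ depends on $v$ only through $\langle z,v\rangle$, and continuously. So $\varphi_{w_{k_j}}(z)\to\varphi_w(z)$. Taking $z=Tf,Tg,Tm$ in Step 1,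
$$\varphi_w(Tm)=\tfrac12\big(\varphi_w(Tf)+\varphi_w(Tg)\big).$$

**Step 3: conclusion.** By Lemma 3(iii), $Tf$ and $Tg$ are equal or linearly dependent. By injectivity of $T$, so are $f$ and $g$. In the latter case $g=cf$, since $f\ne0$, and $|f|=|g|=1$ gives $c=\pm1$. If $c=-1$, then $m=0$, against $|m|=1$. So $f=g$. $\square$

## 8. Diameter two: move a coordinate in a block whose penalty is small

**Lemma 6.** In setting (S), $(X,|\cdot|)$ has the D2P.

**Proof.** Let $W\subset C$ be nonempty and relatively weakly open. The weak topology is the same for equivalent norms, so there is no ambiguity. Let $f\in W$ and $0<\eta<1$.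

**Step 1: choose the block.** We want $k$ with $\varphi_k(f)<\eta$. If $f=0$, every $k$ works. Otherwise $Tf\ne0$. Put $u=Tf/|Tf|_H\in S_H$. Since $y_{w_k}\ge1$,
$$\varphi_k(f)\le|Tf|_H^2-\langle Tf,w_k\rangle^2=|Tf|_H^2\big(1-\langle u,w_k\rangle^2\big),$$
and $|1-\langle u,w_k\rangle|=|\langle u,u-w_k\rangle|\le|u-w_k|_H$. By density of $(w_k)$ in $S_H$ we can choose $k$ with $w_k$ so close to $u$ that $\varphi_k(f)<\eta$. Fix this $k$.

**Step 2: move one coordinate.** For $n\in A_k$ let
$$g_n^\pm=f+\big(\pm(1-\varepsilon\eta)-e_n^*(f)\big)e_n .$$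
We stop at $1-\varepsilon\eta$ to leave room for the penalty. By (S), $d(g_n^\pm)=d(f)$, $e_n^*(g_n^\pm)=\pm(1-\varepsilon\eta)$, and $e_j^*(g_n^\pm)=e_j^*(f)$ for $j\ne n$. So $g_n^\pm\in B$. Since $n$ lies in $A_k$ and in no other block,
$$\|g_n^\pm\|_l=\|f\|_l\quad(l\ne k),\qquad\|g_n^\pm\|_k\le\max\{\|f\|_k,1-\varepsilon\eta\}.$$

**Step 3: the move costs almost nothing.** The coefficient of $e_n$ has modulus at most $2$, so $|T(g_n^\pm-f)|_H\le\delta_n:=2|Te_n|_H\to0$. By Lemma 3(i), $\varphi_l(g_n^\pm)\le\varphi_l(f)+4\delta_n$ for every $l$. Therefore: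

* for $l\ne k$, $\Phi_l(g_n^\pm)\le\|f\|_l+\varepsilon\varphi_l(f)+4\varepsilon\delta_n\le1+4\varepsilon\delta_n$;
* for $l=k$, $\Phi_k(g_n^\pm)\le\max\{\|f\|_k+\varepsilon\varphi_k(f),\ (1-\varepsilon\eta)+\varepsilon\eta\}+4\varepsilon\delta_n\le1+4\varepsilon\delta_n$.

The choice of $k$ is used only in the second line. The bound on $\Phi_l$ for $l\ne k$ holds however large the penalty $\varphi_l(f)$ is.

**Step 4: return to $C$.** Let $r_n=(1+4\varepsilon\delta_n)^{-1}$. Convexity and $\Phi(0)=0$ give $\Phi(r_ng_n^\pm)\le r_n\Phi(g_n^\pm)\le1$, so $r_ng_n^\pm\in C$.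

**Step 5: measure.** Let $n\to\infty$ inside the infinite set $A_k$. Then $r_n\to1$, and $g_n^\pm-f$ is a bounded multiple of $e_n$, so $r_ng_n^\pm\to f$ weakly. Hence $r_ng_n^\pm\in W$ for large $n\in A_k$. Moreover, by Lemma 4 and the inequality $|e_n^*(\cdot)|\le\|\cdot\|$,
$$|r_ng_n^+-r_ng_n^-|\ge\|r_ng_n^+-r_ng_n^-\|\ge|e_n^*(r_ng_n^+-r_ng_n^-)|=2r_n(1-\varepsilon\eta)\to2(1-\varepsilon\eta).$$
So $\operatorname{diam}W\ge2(1-\varepsilon\eta)$ for every $\eta\in(0,1)$. Hence $\operatorname{diam}W\ge2$, and it equals $2$ because $W\subset C$. $\square$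

## 9. The norm on $\ell_\infty$, its restriction to $c_0$, and the bidual

**Proof of Theorem A.** **Step 1: $\ell_\infty$.** Section 6 checked (S) for $\ell_\infty$. Lemmas 4, 5 and 6 give a strictly convex norm with $\|\cdot\|_\infty\le|\cdot|\le(1+\varepsilon)\|\cdot\|_\infty$ and the D2P, hence the LD2P. This answers the question of Section 1: yes.

**Step 2: $c_0$ has the D2P.** The unit ball of $(c_0,|\cdot|)$ is $C\cap c_0$. Let $W$ be a nonempty relatively weakly open subset of it, and run the proof of Lemma 6 with $f\in W$. The points $g_n^\pm$ are $f$ plus a multiple of $e_n$, so they lie in $c_0$, and $r_ng_n^\pm\in C\cap c_0$. The sequence $(e_n)$ is weakly null in $c_0$, by the argument of Section 1. All other steps are unchanged.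

**Step 3: $C$ is weak$^*$ closed in $\ell_\infty=\ell_1^*$.** This gives one inclusion between the balls. Let $(f_\alpha)$ be a net in $C$ that converges weak$^*$ to $f$. Then $f\in B$ and $f_\alpha(i)\to f(i)$ for each $i$. For every $N$,
$$|T(f_\alpha-f)|_H^2\le\sum_{i\le N}2^{-i}|f_\alpha(i)-f(i)|^2+4\cdot2^{-N},$$
so $|T(f_\alpha-f)|_H\to0$, and $\varphi_k(f_\alpha)\to\varphi_k(f)$ for each $k$ by Lemma 3(i). Being a supremum of the weak$^*$ continuous functions $|f(n)|$, $n\in A_k$, the seminorm $\|\cdot\|_k$ is weak$^*$ lower semicontinuous. So $\Phi_k(f)\le\liminf_\alpha\Phi_k(f_\alpha)\le1$ for every $k$, and $f\in C$.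

**Step 4: the bidual ball lies in $C$.** As a vector space, $(c_0,|\cdot|)^*$ is $\ell_1$ with an equivalent norm, and $(c_0,|\cdot|)^{**}$ is $\ell_\infty$ with an equivalent norm, the pairings being the usual ones. By Goldstine's theorem the bidual ball is the weak$^*$ closure of $C\cap c_0$. By Step 3 it is contained in $C$.

**Step 5: $C$ lies in the bidual ball.** Let $f\in C$ and let $P_nf$ be its truncation to the first $n$ coordinates. Then $\|P_nf\|_k\le\|f\|_k$, and by Lemma 3(i)
$$\Phi(P_nf)\le\sup_k\big(\|f\|_k+\varepsilon\varphi_k(f)\big)+4\varepsilon|T(f-P_nf)|_H\le\rho_n:=1+4\varepsilon|T(f-P_nf)|_H\to1 .$$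
By convexity and $\Phi(0)=0$, $P_nf/\rho_n\in C\cap c_0$. This sequence is bounded and converges to $f$ coordinatewise, hence weak$^*$. So $f$ is in the weak$^*$ closure of $C\cap c_0$, and the bidual ball is exactly $C$. $\square$

## 10. Spaces that contain $c_0$

**Proof of Theorem B.** We put a norm on $X$ that fits (S). Let $\|\cdot\|_0$ be the norm of $X$.

**Step 1: the data.** Let $J:c_0\to Z\subset X$ be an isomorphism onto a closed subspace, and put $e_n=J(u_n)$, where $u_n$ are the unit vectors of $c_0$. Let $e_n^*\in X^*$ be a Hahn–Banach extension of the functional $z\mapsto(J^{-1}z)(n)$ on $Z$. So $\|e_n^*\|\le M:=\|J^{-1}\|$, with norms taken with respect to $\|\cdot\|_0$. Put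
$$d(x)=\operatorname{dist}_{\|\cdot\|_0}(x,Z),\qquad\|x\|=\max\{d(x),\sup_n|e_n^*(x)|\}.$$

**Step 2: $\|\cdot\|$ is an equivalent norm.** It is a seminorm and $\|x\|\le\max\{1,M\}\|x\|_0$. For the converse let $\|x\|<a$. Since $d(x)<a$, pick $z\in Z$ with $\|x-z\|_0<a$. Then $|e_n^*(z)|\le|e_n^*(x)|+|e_n^*(z-x)|\le a+Ma$ for all $n$. Since $J^{-1}z=(e_n^*(z))_n$, it follows that $\|z\|_0\le\|J\|(1+M)a$. Hence $\|x\|_0\le(1+\|J\|(1+M))a$.

**Step 3: the first two conditions of (S).** The sequence $(u_n)$ is bounded and weakly null in $c_0$, so $(e_n)$ is bounded and weakly null in $X$. By construction $e_n^*(e_m)=u_m(n)=\delta_{nm}$. Since $e_n\in Z$, $d(x+te_n)=d(x)$. In particular $d(e_n)=0$ and $\|e_n\|=1$.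

**Step 4: the operator $T$.** Let $\{\xi_i\}_{i\ge1}\subset X^*$ be total. After scaling (and repeating elements if necessary) we have $|\xi_i(x)|\le\|x\|$ for all $x$ and $i$. Put $Tx=(2^{-i/2}\xi_i(x))_i\in\ell_2$ and $H=\overline{T(X)}$, a separable Hilbert space. Then $T$ is injective because the set is total, and $|Tx|_H^2=\sum_i2^{-i}\xi_i(x)^2\le\|x\|^2$. In $|Te_n|_H^2=\sum_i2^{-i}\xi_i(e_n)^2$ each term tends to $0$ as $n\to\infty$ and is at most $2^{-i}$, so the sum tends to $0$ by dominated convergence.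

**Step 5: conclusion.** So (S) holds, and Lemmas 4, 5 and 6 give a strictly convex norm with the D2P that is equivalent to $\|\cdot\|$, hence to $\|\cdot\|_0$. If $X$ is separable, take a dense sequence $(x_i)$ and $\xi_i\in S_{X^*}$ with $\xi_i(x_i)=\|x_i\|_0$. If $\xi_i(x)=0$ for all $i$, then $\|x_i\|_0=\xi_i(x_i-x)\le\|x_i-x\|_0$ for all $i$. Letting $x_i\to x$ along a subsequence gives $x=0$. So $\{\xi_i\}$ is total, and the last assertion follows. $\square$

## 11. Strict convexity of a dual norm excludes the SD2P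

**Definition (octahedral).** A Banach space $Y$ is *octahedral* if for every finite-dimensional $E\subset Y$ and $\delta>0$ there is $y\in S_Y$ with $\|e+ty\|\ge(1-\delta)(\|e\|+|t|)$ for all $e\in E$, $t\in\mathbb R$.

For example, $\ell_1$ is octahedral. Let $\delta\le1$. By compactness of the unit sphere of $E$ there is $N$ with $|e(N)|\le\frac\delta2\|e\|$ for all $e\in E$. With $y$ the $N$-th unit vector, $\|e+ty\|=\|e\|-|e(N)|+|e(N)+t|\ge\|e\|+|t|-2|e(N)|\ge(1-\delta)\|e\|+|t|$. If $\delta>1$ there is nothing to prove.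

A *weak$^*$ slice* of $B_{Y^*}$ is a slice given by some $x\in S_Y\subset Y^{**}$. The passage from the SD2P to octahedrality is a known theorem (Becerra Guerrero, López-Pérez, Rueda Zoca, *Octahedral norms and convex combination of slices in Banach spaces*, J. Funct. Anal. 2014; also Haller, Langemets, Põldvere, *On duality of diameter 2 properties*, J. Convex Anal. 2015). The implication we need has a short proof, which we include.

**Lemma 7.** If every convex combination of weak$^*$ slices of $B_{Y^*}$ has diameter $2$, then $Y$ is octahedral.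

**Proof.** Let $E\subset Y$ be finite dimensional and $0<\delta<1$ (smaller $\delta$ gives a stronger statement). If $E=\{0\}$, any $y\in S_Y$ works, so let $E\neq\{0\}$.

**Step 1: one $y$ for finitely many points.** Let $x_1,\dots,x_n\in S_Y$ and $0<\tau<1$. We find $y\in S_Y$ with $\|x_i+y\|>2-2\tau$ for all $i$. Let $S_i=\{f\in B_{Y^*}:f(x_i)>1-\tau\}$. Since $\frac1n\sum_iS_i$ has diameter $2$, there are $f_i,g_i\in S_i$ with $\|\frac1n\sum_i(f_i-g_i)\|>2-\tau/n$, and hence $y\in S_Y$ with $\sum_i(f_i-g_i)(y)>2n-\tau$. Each summand is at most $2$, so each is greater than $2n-\tau-2(n-1)=2-\tau$. Since $-g_i(y)\le1$, we get $f_i(y)>1-\tau$, and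
$$\|x_i+y\|\ge f_i(x_i)+f_i(y)>2-2\tau .$$

**Step 2: all of $S_E$.** Let $x_1,\dots,x_n$ be a $\delta/2$-net of the compact set $S_E$, and apply Step 1 with $\tau=\delta/4$. For $e\in S_E$ choose $x_i$ with $\|e-x_i\|\le\delta/2$. Then $\|e+y\|\ge\|x_i+y\|-\delta/2\ge2-\delta$.

**Step 3: all $e$ and $t$.** Let first $e\in S_E$ and $t\ge0$. If $t\le1$, then
$$\|e+ty\|=\|(e+y)-(1-t)y\|\ge2-\delta-(1-t)=1+t-\delta\ge(1-\delta)(1+t).$$
If $t\ge1$, then
$$\|e+ty\|=\|t(e+y)-(t-1)e\|\ge t(2-\delta)-(t-1)=1+t-t\delta\ge(1-\delta)(1+t).$$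
For $t<0$ use $\|e+ty\|=\|-e+|t|y\|$ and $-e\in S_E$. For $e\ne0$ arbitrary divide by $\|e\|$. For $e=0$ the inequality is trivial. $\square$

**Proof of Theorem C.** We show that if $Y^*$ has the SD2P, then $Y^*$ is not strictly convex. Weak$^*$ slices are slices, so Lemma 7 shows that $Y$ is octahedral. The plan is to build two different functionals of norm at most $1$ that agree, with values tending to $1$, on a sequence in $S_Y$.

**Step 1: induction.** Fix $y_0\in S_Y$, $E_0=\mathbb Ry_0$, and $\delta_n=2^{-n-2}$. For $s=\pm\frac12$ define $f_s$ on $E_0$ by $f_s(y_0)=s$. Then $\|f_s|_{E_0}\|=\frac12=1-2\delta_0$. Suppose a finite-dimensional $E_n$ and $f_s$ on $E_n$ are given with $\|f_s|_{E_n}\|\le1-2\delta_n$ for both $s$. Take $y_{n+1}\in S_Y$ from octahedrality for $(E_n,\delta_n)$. Then $y_{n+1}\notin E_n$, since otherwise $e=-y_{n+1}$, $t=1$ would give $0\ge2(1-\delta_n)>0$. Put $E_{n+1}=E_n\oplus\mathbb Ry_{n+1}$ and extend both functionals by the same value, $f_s(y_{n+1})=1-2\delta_n$. For $e\in E_n$ and $t\in\mathbb R$,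
$$|f_s(e+ty_{n+1})|\le(1-2\delta_n)(\|e\|+|t|)\le\frac{1-2\delta_n}{1-\delta_n}\|e+ty_{n+1}\|\le(1-\delta_n)\|e+ty_{n+1}\|,$$
where the last inequality is $(1-\delta_n)^2\ge1-2\delta_n$. Since $\delta_n=2\delta_{n+1}$, this says $\|f_s|_{E_{n+1}}\|\le1-2\delta_{n+1}$, and the induction continues.

**Step 2: a segment in the dual sphere.** The functionals $f_{1/2}$ and $f_{-1/2}$ are defined with norm at most $1$ on $\bigcup_nE_n$. Let $F_+,F_-\in B_{Y^*}$ be Hahn–Banach extensions. Then $F_+$, $F_-$ and $\frac12(F_++F_-)$ all take the value $1-2\delta_n$ at $y_{n+1}\in S_Y$, for every $n$. Since $\delta_n\to0$, all three have norm $1$. But $F_+(y_0)=\frac12\ne-\frac12=F_-(y_0)$. So $Y^*$ is not strictly convex.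

**Step 3: dual norms on $\ell_\infty$.** A dual norm on $\ell_\infty$ makes it isometric to $Y^*$ for some Banach space $Y$, so if it is strictly convex it fails the SD2P. The norm of Theorem A is of this kind, since $(\ell_\infty,|\cdot|)$ is the bidual of $(c_0,|\cdot|)$ and hence the dual of $(c_0,|\cdot|)^*$. $\square$

Among dual norms on $\ell_\infty$, then, strict convexity is compatible with the LD2P and the D2P, by Theorem A, and never with the SD2P, by Theorem C. The argument does not settle whether a strictly convex norm on $\ell_\infty$ that is not a dual norm can have the SD2P.
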